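# Bob's strategy $(B1')$ in the coloring game on complete multipartite graphs

## Largest part or smallest part: $K_{2,2,1,1}$ and $K_{3,1,1,1}$

Alice and Bob play on a finite graph $G$ with a fixed set $C$ of colors. A color $c\in C$ is *legal* for a vertex $v$ if no neighbor of $v$ is colored $c$. Alice moves first; the players alternate, and each move colors some uncolored vertex with a legal color. If the whole graph gets colored, Alice wins. If at some time no uncolored vertex has a legal color (and some vertex is uncolored), Bob wins. The *game chromatic number* $\chi_g(G)$ is the least $|C|$ for which Alice has a winning strategy. A strategy for Bob is *optimal for $G$* if, when the game is played with $\chi_g(G)-1$ colors and Bob follows it, Bob wins whatever Alice does.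

Our graphs are the complete multipartite graphs $K_{r_1,\ldots,r_k}$ with parts $V_1,\ldots,V_k$, where $|V_i|=r_i$ and $r_1\ge\cdots\ge r_k\ge1$: two vertices are adjacent exactly when they lie in different parts. Hence a color used in one part is forbidden in all the others, and within a part colors may be repeated freely. Bob's only weapon is waste: he spends a second, third, … color on a part that already has one. During the game a part is *uncolored* if none of its vertices is colored, *partially colored* if some but not all are, and *fully colored* if all are.

How should Bob play? Here is the answer one would first guess. *Whenever some part is partially colored, waste a new color there. When no part is partially colored, Bob has to open a new part; then open the largest one, because it offers the most room for waste.*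

Let us test the guess.

* **One part.** One color suffices. Bob has nothing to decide.
* **Two parts, $K_{r,s}$ with $r\ge s$.** If $s=1$, Alice colors the singleton, Bob must open the other part, and two colors suffice. If $s\ge2$, Alice must open a part with at least two vertices, and Bob wastes a color there. So two colors are not enough, and three are, because Alice then opens the second part. In both cases Bob never chooses between parts of different sizes.
* **$K_{2,2,1,1}$.** With 4 colors Bob can win. If Alice starts in a 2-part, Bob wastes a color on its second vertex; now 2 colors are unused and 3 parts are uncolored. If Alice starts with a singleton, Bob colors the *other singleton*. Now 2 colors are unused and two 2-parts are uncolored; Alice must open one of them, and Bob wastes the last color on its second vertex. In both lines fewer unused colors than uncolored parts remain, so the graph is never completed.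

 With 5 colors Alice wins. She colors a singleton (4 colors left, uncolored sizes $2,2,1$). If Bob colors the other singleton (3 left), Alice opens a 2-part (2 left); Bob either opens the last part or colors in the opened part, leaving at least 1 color, with which Alice opens the last part. If Bob opens a 2-part (3 left), Alice fills it, reusing its color; Bob must open one of the two remaining parts and Alice opens the other. Hence $\chi_g(K_{2,2,1,1})=5$ (fewer than 4 colors cannot color four parts).

 Now let Bob follow the guess with 4 colors. Alice colors a singleton. Bob opens a largest part, a 2-part. Alice fills it, reusing its color. Bob opens the other 2-part. Alice colors the last singleton with the fourth color. Every part now owns a color that can be reused, so Alice wins. **The guess fails.**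

Perhaps, then, Bob should open a smallest part?

* **$K_{3,1,1,1}$.** With 4 colors Bob can win. If Alice starts in the 3-part, Bob wastes a color there: 2 colors left, 3 parts uncolored. If Alice starts with a singleton, Bob opens *the 3-part*: 2 colors left, two singletons uncolored, and two uncolored vertices in the 3-part. Whatever Alice does, the 3-part still has an uncolored vertex and a singleton is uncolored, and the number of unused colors is at most the number of uncolored parts. Bob then wastes a color in the 3-part (or none is left to waste), and fewer colors than uncolored parts remain.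

 With 5 colors Alice wins. She colors a singleton (4 left, uncolored sizes $3,1,1$). If Bob colors a singleton, Alice colors the last one, and Bob must open the 3-part with one of the 2 remaining colors. If Bob opens the 3-part (3 left), Alice colors in it, reusing its color. Then either Bob colors its last vertex (at least 2 left), and Alice and Bob color the two singletons; or Bob colors a singleton and Alice colors the other. Hence $\chi_g(K_{3,1,1,1})=5$.

 With 4 colors, let Bob always open a smallest part. Alice, Bob, Alice color the three singletons, and Bob must open the 3-part with the fourth color. All parts are opened and Alice wins. **The opposite guess fails too.**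

The two examples suggest a mixture: open a largest part if it has size at least 3, and otherwise a smallest one. That is the strategy we study. It is taken from Krzysztof Turowski, Paweł Obszarski and Hubert Zięba, "The Game Chromatic Number of Complete Multipartite Graphs", arXiv:2304.12073 (2023), which is the source of the problem.

**Definition (strategy $(B1')$).** After each move of Alice, Bob does the following.

1. If Alice picked a vertex in $V_i$ and $V_i$ is partially colored, pick any uncolored vertex from $V_i$.
2. Otherwise, if Alice picked a vertex in $V_i$, $V_i$ is now fully colored, and there is some partially colored part, choose any partially colored $V_j$ with the smallest number of uncolored vertices and pick any uncolored vertex from $V_j$.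
3. Otherwise, if Alice picked a vertex in $V_i$, $V_i$ is now fully colored, and there is an uncolored part of size at least $3$, pick any vertex from a largest uncolored $V_j$.
4. Otherwise, pick any vertex from a smallest uncolored $V_j$.

If possible, the chosen vertex gets a new color, that is, a color not yet used anywhere; otherwise a color that already appears on some other vertex of the same part is reused.

The problem asks whether this is optimal on every complete multipartite graph.

**Theorem 1.** For every complete multipartite graph $G=K_{r_1,\ldots,r_k}$ (finite, singletons allowed), the strategy $(B1')$ is optimal for Bob on $G$, for every way of resolving the arbitrary choices it leaves open.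

## Untouched parts, the pool, and spare colors

The purpose of this section is to strip the game to three numbers' worth of data and to replace "who wins with how many colors" by a score.

Call a part *touched* if at least one of its vertices is colored. To a position associate

* $U$, the multiset of sizes of untouched parts, with $|U|$ elements;
* $p$, the *pool*: the number of uncolored vertices in touched parts;
* $u$, the number of unused colors.

We write $U+r$, $U-r$ for adding or removing one part of size $r$, and $\sum U$ for the sum of the sizes. A move is of one of two kinds: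

* an **old** move colors a vertex in a touched part: $p\to p-1$;
* a **touch** of a part of size $r\in U$: $U\to U-r$, $p\to p+r-1$.

Each move lowers $p+\sum U$, the number of uncolored vertices, by 1. A touch needs an unused color, because every color in use appears on a neighbor, and it consumes exactly one. An old move is always legal, since a color of that part can be reused; it consumes 0 or 1 unused colors. If $u=0$ and $U\neq\emptyset$, the untouched parts can never be colored, so Bob wins.

**Definition (abstract game).** On $(U,p)$ the moves are as above, without colors. Play stops when $U=\emptyset$. The *score* is the number of old moves made by Bob. Bob maximizes the score and Alice minimizes it. Let $v_A(U,p)$ and $v_B(U,p)$ be the values with Alice, respectively Bob, to move: $v_X(\emptyset,p)=0$, and for $U\ne\emptyset$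
$$v_A(U,p)=\min\{v_B(U,p-1)\ [\text{if }p\ge1],\ v_B(U-r,p+r-1)\ (r\in U)\},$$
$$v_B(U,p)=\max\{1+v_A(U,p-1)\ [\text{if }p\ge1],\ v_A(U-r,p+r-1)\ (r\in U)\}.$$

*Example.* $v_A(\{2,2\},0)\ge1$: Alice must touch a 2, and Bob makes an old move. On the other hand $v_A(\{2,2,1\},0)=0$: Alice touches the 1, Bob must touch a 2, and Alice touches the last part. Keep this pair in mind; it returns below.

Let $\rho(U)=\max U$ if $\max U\ge3$, and $\rho(U)=\min U$ otherwise. Let $\beta$ be the following strategy of Bob in the abstract game: *if $p\ge1$, make an old move; if $p=0$, touch a part of size $\rho(U)$.*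

**$(B1')$ is exactly $\beta$.** After Alice's move in $V_i$, the part $V_i$ is partially or fully colored. If $p>0$, some part is partially colored: either $V_i$ itself (rule 1), or $V_i$ is fully colored and another part is partially colored (rule 2). Both rules prescribe an old move. If $p=0$, rules 1 and 2 do not apply, and rules 3 and 4 prescribe touching a part of size $\rho(U)$. All free choices lead to the same $(U,p)$, so they can be forgotten.

Let $w_A,w_B$ be the values when Bob uses $\beta$ and Alice plays optimally against it. Since $\beta$ is one particular strategy, $w_X\le v_X$.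

**Proposition 2.** Consider a position with data $(U,p,u)$, $U\neq\emptyset$, with player $X$ to move.
(i) If $u\ge|U|+v_X(U,p)$, Alice wins.
(ii) If $u<|U|+w_X(U,p)$, Bob wins by playing $(B1')$.

*Proof.* (i) Alice plays optimally in the abstract game and reuses a color of the part on her old moves. We check that the inequality is preserved. Her touch lowers $u$ and $|U|$ by 1 and keeps the value. Her old move leaves $u$ and $|U|$ unchanged and keeps the value. Bob's touch lowers $u$ and $|U|$ by 1, and the value does not increase, because $v_B$ is a maximum. Bob's old move lowers $u$ by at most 1 and the value by at least 1, since $v_B(U,p)\ge1+v_A(U,p-1)$. So as long as $U\ne\emptyset$ we have $u\ge|U|\ge1$, and the game is not stuck. Once $U=\emptyset$, every uncolored vertex can reuse a color of its part, and the graph gets fully colored.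

(ii) If at some time $u=0$ and $U\neq\emptyset$, the graph will never be fully colored, so Bob wins. In this situation $(B1')$ stays executable: if $p>0$ it reuses a color, and if $p=0$ the game is over. As long as this has not happened and $U\ne\emptyset$, we have $u\ge1$ whenever Bob moves, and he uses a new color. Then the inequality is preserved. A touch by Alice lowers $u$ and $|U|$ by 1, and an old move of Alice does not increase $u$; after any move of Alice the value $w$ has not decreased, because $w_A$ is a minimum over her moves. Bob's $\beta$-touch lowers $u$ and $|U|$ by 1 and leaves $w$ unchanged. Bob's $\beta$-old move lowers both $u$ and $w$ by exactly 1. If $U$ became empty, the preserved inequality would read $u<0$, which is absurd. So $U$ never becomes empty; the game is finite, and Bob wins. $\square$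

**Theorem 3.** $w_X(U,p)=v_X(U,p)$ for all $(U,p)$ and $X\in\{A,B\}$.

**Theorem 3 implies Theorem 1.** Let $U$ be the multiset of all part sizes, $p=0$, $u=|C|$, Alice to move. By Proposition 2, Alice wins if $|C|\ge k+v_A(U,0)$, and Bob wins with $(B1')$ if $|C|<k+w_A(U,0)=k+v_A(U,0)$. Hence
$$\chi_g(G)=k+v_A(U,0),\tag{1}$$
and $(B1')$ wins with $\chi_g(G)-1$ colors.

**What has to be proved for Theorem 3.** Alice's options are the same in the recursions for $v$ and $w$; only Bob's moves differ. By induction on $p+\sum U$ it therefore suffices to show that Bob's $\beta$-move attains the maximum, that is, for $U\neq\emptyset$: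
$$v_B(U,p)=1+v_A(U,p-1)\qquad(p\ge1),\tag{I}$$
$$v_B(U,0)=v_A\big(U-\rho(U),\rho(U)-1\big).\tag{II}$$

## Opening a part early gains Bob at most one point

The purpose of the first lemma is (I): with a nonempty pool, an old move is always best for Bob. It compares a position in which a part of size $r$ is untouched with one in which all its $r$ vertices already lie in the pool.

**Lemma 4.** For every multiset $Z$, $r\ge1$, $p\ge0$ and $X\in\{A,B\}$,
$$v_X(Z+r,p)+1\ \ge\ v_X(Z,p+r).$$
Consequently (I) holds.

*Proof.* Induction on $r+p+\sum Z$. If $Z=\emptyset$, the right side is 0. Let $Z\neq\emptyset$.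

**$X=A$.** We show that each option of Alice in $(Z+r,p)$ has value at least $v_A(Z,p+r)-1$.

* Old move ($p\ge1$): $v_B(Z+r,p-1)\ge v_B(Z,p+r-1)-1\ge v_A(Z,p+r)-1$. The first step is induction; the second holds because an old move is one of Alice's options in $(Z,p+r)$.
* Touch of $z\in Z$: $v_B(Z-z+r,p+z-1)\ge v_B(Z-z,p+z-1+r)-1\ge v_A(Z,p+r)-1$, by induction and because Alice may touch $z$ in $(Z,p+r)$.
* Touch of $r$: $v_B(Z,p+r-1)\ge v_A(Z,p+r)$, because an old move is possible in $(Z,p+r)$.

**$X=B$.** We show that each option of Bob in $(Z,p+r)$ has value at most $v_B(Z+r,p)+1$.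

* Old move, $p\ge1$: $1+v_A(Z,p+r-1)\le1+\big(v_A(Z+r,p-1)+1\big)\le v_B(Z+r,p)+1$, by induction and because Bob may make an old move in $(Z+r,p)$.
* Old move, $p=0$: $1+v_A(Z,r-1)\le1+v_B(Z+r,0)$, because Bob may touch $r$ in $(Z+r,0)$.
* Touch of $z\in Z$: $v_A(Z-z,p+r+z-1)\le v_A(Z-z+r,p+z-1)+1\le v_B(Z+r,p)+1$, by induction and because Bob may touch $z$ in $(Z+r,p)$.

**Proof of (I).** Let $p\ge1$ and $r\in U$. Apply the lemma with $Z=U-r$ and pool $p-1$: the touch of $r$ has value $v_A(U-r,(p-1)+r)\le v_A(U,p-1)+1$, which is the value of the old move. $\square$

The next lemma says which small additions can never hurt Bob.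

**Lemma 5.** For $X\in\{A,B\}$: (a) $v_X(U+2,p)\ge v_X(U,p)$; (b) $v_X(U+1+1,p)\ge v_X(U,p)$. (One part of size 2, respectively two parts of size 1, are added.)

*Proof.* Induction on $p+\sum U$; trivial if $U=\emptyset$. Let $U^+$ be the enlarged multiset.

**$X=B$.** Any option of Bob in $(U,p)$ is also available in $(U^+,p)$ and is at least as good there by induction.

**$X=A$.** If Alice makes an old move or touches some $v\in U$ in $(U^+,p)$, then by induction the result is at least the value of the same move in $(U,p)$, hence at least $v_A(U,p)$. If she touches the extra 2 in (a), the result is $v_B(U,p+1)\ge1+v_A(U,p)$, by Bob's old move. If she touches an extra 1 in (b), the result is $v_B(U+1,p)\ge v_A(U,p)$, since Bob can touch the other extra 1. $\square$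

## One-move comparisons for (II), and where they stop

We prove (II) by induction on $n=|U|$. For $n=1$ Bob has one option. From now on we fix $n\ge2$ and assume
$$\text{(II) holds for all multisets with at least }1\text{ and at most }n-1\text{ parts.}\tag{2}$$
Let $|U|=n$. At $p=0$ Bob's options have the values
$$f_r:=v_A(U-r,\,r-1)\qquad(r\in U),$$
and (II) says that $f_{\rho(U)}$ is the largest.

A sensible first attempt to show $f_r\le f_{\rho(U)}$: after Bob's "wrong" touch of $r$, let Alice make one reply that brings the pool back to 0. By (2) we know what Bob does next. Then compare with $f_{\rho(U)}$ by Lemma 5. In three cases this works.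

**Lemma 6.** Assume (2), and let $|U|=n\ge 2$.
(a) If $\max U\le2$ and $U$ contains both a 1 and a 2, then $f_2\le f_1$.
(b) If $R=\max U\ge3$ and $2\in U$, then $f_2\le f_R$.
(c) If $R=\max U\ge3$ and $U$ contains at least two 1s, then $f_1\le f_R$.

*Proof.* (a) Let $U=\{1^c,2^d\}$, $c,d\ge1$. Using Alice's old move, then (2) with $\rho=\min=1$, then Lemma 5(a),
$$f_2=v_A(\{1^c,2^{d-1}\},1)\le v_B(\{1^c,2^{d-1}\},0)=v_A(\{1^{c-1},2^{d-1}\},0)\le v_A(\{1^{c-1},2^d\},0)=f_1.$$

(b) Put $Z=U-R-2$. Alice's old move, (2) for $Z+R$ (which has $n-1$ parts and $\rho=R$), and Lemma 5(a) give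
$$f_2=v_A(Z+R,1)\le v_B(Z+R,0)=v_A(Z,R-1)\le v_A(Z+2,R-1)=f_R.$$

(c) Put $Z=U-R-1$, so $1\in Z$. Alice touches a singleton of $Z$; then (2) for $Z-1+R$ (which has $n-2\ge1$ parts and $\rho=R$) and Lemma 5(b) give
$$f_1=v_A(Z+R,0)\le v_B(Z-1+R,0)=v_A(Z-1,R-1)\le v_A(Z+1,R-1)=f_R.\qquad\square$$

What remains is $R=\max U\ge3$ with
$$3\le r<R,\qquad\text{or}\qquad r=1\text{ occurring exactly once in }U.\tag{3}$$
Here the attempt stops, and both of its halves break.

First, Alice has no single reply that brings the pool to 0. If $r\ge3$, the pool after Bob's touch is $r-1\ge2$, and one move leaves at least 1. If $r$ is the only singleton, the pool is 0 and Alice must touch a part of size $q\ge2$, leaving $q-1\ge1$. In both cases Bob gets to score before he has to touch again.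

Second, the monotonicity that one would want at the end is false. Adding one singleton can lower the value: we saw $v_A(\{2,2\},0)\ge1$ and $v_A(\{2,2,1\},0)=0$. Adding a part of size 3 can lower it too:
$$v_A(\{2,2,2\},0)\ge2,\qquad v_A(\{3,2,2,2\},0)\le1.$$
For the first, Alice must touch a 2, Bob makes an old move, Alice must touch a 2 again, Bob makes another old move, and one part is still untouched, so both moves count. For the second, Alice touches the 3 (pool 2), and by (I) Bob may be assumed to make an old move; Alice makes an old move (pool 0), Bob must touch a 2, Alice fills it, Bob must touch a 2, and Alice touches the last part: score 1.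

So one cannot compare positions move by move. The way past this point rests on (2) in another form. Moves never increase $|U|$, so (I) and (2) give $v=w$ for all positions with at most $n-1$ untouched parts, and the positions behind $f_r$ and $f_R$ have exactly $n-1$. In them Bob may be assumed to follow the rigid strategy $\beta$. Against a rigid opponent, Alice faces a *one-player* optimization problem. We describe her possible plays completely by bookkeeping data, and then compare $f_r$ with $f_R$ by rearranging that data as a whole.

## Schedules: Alice's play against $\beta$

Against $\beta$ the play falls into cycles. Bob touches a part only when the pool is 0, so right after a touch of a part of size $R$ the pool is $R-1$; then Alice moves, Bob answers with old moves as long as the pool is nonempty, and the cycle ends with his next touch.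

**Definition (schedule).** Let $U\neq\emptyset$ and $R\ge1$. A *schedule* for $(U;R)$ of length $j\ge0$ consists of triples $(x_\ell,y_\ell,Q_\ell)$, $0\le\ell<j$, with integers $x_\ell,y_\ell\ge0$ and $Q_\ell$ a multiset of integers $\ge2$, such that, with $R_0=R$ and $U_0=U$:

* $U_\ell$ contains $x_\ell$ ones and the multiset $Q_\ell$, and $U'_\ell$, which is $U_\ell$ minus these, is nonempty;
* $M_\ell:=R_\ell+\sum_{q\in Q_\ell}(q-2)=x_\ell+2y_\ell$;
* $R_{\ell+1}=\rho(U'_\ell)$ and $U_{\ell+1}=U'_\ell-R_{\ell+1}$.

Its *value* is
$$\sigma=\sum_{\ell<j}(2-y_\ell)-\varepsilon,\qquad \varepsilon=\begin{cases}1&\text{if }U_j=\emptyset,\\0&\text{otherwise.}\end{cases}$$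
Let $S^*(U;R)$ be the maximal value of a schedule for $(U;R)$.

Here $x_\ell$ is the number of singletons that Alice touches in cycle $\ell$, $Q_\ell$ the multiset of larger parts she touches, and $y_\ell$ the number of her old moves. There are finitely many schedules: each cycle uses up at least one part, and $x_\ell,y_\ell\le M_\ell$. The empty schedule ($j=0$) has value 0, so $S^*\ge0$.

*Example.* Take $U=\{3,2,2,2\}$ and $R=1$. Cycle 0: $R_0=1$, $Q_0=\{3\}$, $M_0=1+1=2$, so $x_0=0$, $y_0=1$; then $U'_0=\{2,2,2\}$ and $R_1=2$. Cycle 1: $Q_1=\emptyset$, $M_1=2$, $x_1=0$, $y_1=1$; then $U'_1=\{2,2\}$, $R_2=2$, $U_2=\{2\}$. So $j=2$, $\varepsilon=0$, $\sigma=(2-1)+(2-1)=2$. This encodes the play on $\{3,2,2,2\}$ above, with score $1=4-1-2$. The next lemma says that this is no accident.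

**Lemma 7.** For $U\ne\emptyset$: $\;w_A(U,p)=|U|-1-S^*(U;p+1)$.

*Proof.*

**Step 1: the score in terms of counts.** Consider a play against $\beta$ from $(U,p)$, Alice moving first, until $U=\emptyset$. Let it contain $a$ touches and $h$ old moves of Alice, and $j$ touches of Bob; then $a+j=|U|$. If Alice makes the last move, Bob made $a+h-1$ moves, so the score is $a+h-1-j=|U|-1-(2j-h)$. If Bob makes the last move, the score is $a+h-j=|U|-1-(2j-h-1)$. Thus
$$\text{score}=|U|-1-(2j-h-\varepsilon),\qquad\varepsilon=1\text{ iff Bob moves last}.\tag{4}$$

**Step 2: from plays to schedules.** This gives $w_A\ge|U|-1-S^*$. For $0\le\ell<j$, let cycle $\ell$ be the part of the play after Bob's $\ell$-th touch (or after the start, if $\ell=0$), up to and including his $(\ell+1)$-st touch. Put $R_0=p+1$, and let $R_\ell$ be the size of the part in Bob's $\ell$-th touch. Cycle $\ell$ starts with pool $R_\ell-1$ and Alice to move. In it let Alice make $y_\ell$ old moves, touch $x_\ell$ singletons, and touch parts of sizes $Q_\ell$ (all $\ge2$). Bob answers each of her moves but the last by an old move, and after her last move the pool is 0, because he then touches. A touched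 singleton adds nothing to the pool and a touched $q$ adds $q-1$. Hence
$$R_\ell-1-y_\ell+\sum_{q\in Q_\ell}(q-1)-\big(x_\ell+y_\ell+|Q_\ell|-1\big)=0,$$
which is $M_\ell=x_\ell+2y_\ell$. Since Bob touches at the end of the cycle, $U'_\ell\neq\emptyset$, and $\beta$ makes him touch $\rho(U'_\ell)$. So we have a schedule of length $j$. We have $U_j=\emptyset$ exactly if the play ends with Bob's $j$-th touch, so the two meanings of $\varepsilon$ agree. As $h\ge\sum_{\ell<j}y_\ell$ (Alice may make old moves after the last cycle), $2j-h-\varepsilon\le\sigma\le S^*$.

**Step 3: from schedules to plays.** This gives $w_A\le|U|-1-S^*$. Given a schedule of value $\sigma$, Alice realizes cycle $\ell$ as follows. First she touches the parts in $Q_\ell$. After each such touch the pool is at least 1, so Bob makes an old move; the net change of the pool is $q-2$. Afterwards the pool at Alice's turn is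
$$R_\ell-1+\sum_{q\in Q_\ell}(q-2)=M_\ell-1=x+2y-1,\qquad x=x_\ell,\ y=y_\ell,$$
where $x+2y=M_\ell\ge1$. Then she makes $y$ old moves and after that touches $x$ singletons.

* With pool $x+2y-1$ and $y\ge1$, the pool is at least 1, so an old move is possible. It leaves $x+2y-2$. This is 0 exactly if $(x,y)=(0,1)$, and then the cycle is done. Otherwise Bob's old move leaves $x+2(y-1)-1$, and we continue with $(x,y-1)\neq(0,0)$.
* With $y=0$ we have $x\ge1$ and pool $x-1$. Touching a singleton leaves $x-1$. This is 0 exactly if $x=1$, and then the cycle is done. Otherwise Bob's old move leaves $(x-1)-1$, and we continue with $x-1$.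

Since $U'_\ell\neq\emptyset$, the game does not end inside the cycle, and at its end the pool is 0 and Bob touches $\rho(U'_\ell)$. After $j$ cycles Alice has made $\sum y_\ell$ old moves. If $U_j=\emptyset$, Bob moved last, and the quantity $2j-h-\varepsilon$ in (4) equals $\sigma$. If $U_j\ne\emptyset$, the $\varepsilon$ of the schedule is 0, and Alice now touches an untouched part at each turn. This adds no old moves of hers. If Bob never touches again, Alice moves last, and the quantity in (4) is again $\sigma$. If Bob touches $j'\ge1$ more times, the quantity is at least $\sigma+2j'-1>\sigma$. In all cases the score is at most $|U|-1-\sigma$. $\square$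

One more fact about optimal schedules will be used twice.

**Lemma 8.** Let a schedule attain $S^*(U;R)$ with $j$ minimal. If $j\ge1$, then $y_{j-1}+\varepsilon\le1$.

*Proof.* Dropping the last cycle gives a schedule of value $\sigma-(2-y_{j-1})+\varepsilon$; its own $\varepsilon$ is 0, since $U_{j-1}\supseteq U'_{j-1}\neq\emptyset$. By minimality of $j$ this is smaller than $\sigma$, so $y_{j-1}+\varepsilon<2$. $\square$

## Exchanging $r$ and $R$ in a schedule

By Lemma 7, comparing $f_R=v_A(Z+r,R-1)$ with $f_r=v_A(Z+R,r-1)$ in the cases (3) means comparing $S^*(Z+r;R)$ with $S^*(Z+R;r)$: in the first, "left", problem $R$ has been touched and $r$ is still untouched; in the second, "right", problem it is the other way around. We want Alice to do at least as well on the right. The idea is to look for the cycle in which $r$ is dealt with on the left and to *move that cycle to the front*. On the left, Bob touches large parts in decreasing order as long as $r$ is there; on the right he will do the same, one cycle later.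

*Example.* Let $R=5$, $r=3$, $Z=\{4,2,2,1^6\}$. A left schedule for $(Z+3;5)$ is as follows. Cycle 0: $R_0=5$, $x_0=3$, $y_0=1$, $Q_0=\emptyset$ ($5=3+2$); Bob touches 4. Cycle 1: $R_1=4$, $Q_1=\{3\}$, $x_1=3$, $y_1=1$ ($4+1=3+2$); now $\{2,2\}$ is left and Bob touches a 2. Here $\varepsilon=0$ and $\sigma=2$. On the right, for $(Z+5;3)$, we start with a modified cycle 1 in which Alice touches 4 instead of 3. Cycle 0: $R'_0=3$, $Q'_0=\{4\}$, three singletons, $y=1$ ($3+2=3+2$). Bob touches 5, and we copy left cycle 0: three singletons and $y=1$ ($5=3+2$). Again $\{2,2\}$ is left, Bob touches a 2, and the value is 2.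

**Lemma 9.** Let $R\ge3$ and let $Z$ be a multiset with all elements $\le R$. Suppose either (a) $3\le r\le R$, or (b) $r=1$ and $1\notin Z$. Then
$$S^*(Z+r;R)\le S^*(Z+R;r).$$

*Proof.* Treat the parts as labelled, $\Omega=Z\cup\{r,R\}$; "the part $r$" and "the part $R$" are two specific parts. Since only sizes matter, ties between parts of equal size may be broken arbitrarily. Take a left schedule (for $(Z+r;R)$) attaining $S^*(Z+r;R)$ with $j$ minimal. If $j=0$, then $S^*(Z+r;R)=0$ and we are done. Let $j\ge1$. Let $T_\ell$ be the set of parts Alice touches in cycle $\ell$, namely $x_\ell$ singletons and $Q_\ell$. With $R_\ell$ also denoting the part touched, $R_0=R$, we have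
$$U'_\ell=\Omega-\{R_0,\dots,R_\ell\}-T_0-\dots-T_\ell.$$

**Step 1: Bob's touches while $r$ is untouched.** We claim, for $1\le \ell\le j$:
$$\text{if the part }r\text{ lies in }U'_{\ell-1}\text{ and }R_\ell\text{ is not the part }r,\text{ then }R_\ell=\max U'_{\ell-1}\ge3.\tag{5}$$
In case (a), $\max U'_{\ell-1}\ge r\ge3$, so $\rho$ is the maximum. In case (b), if $\max U'_{\ell-1}\le2$, then $\rho(U'_{\ell-1})=\min U'_{\ell-1}=1$, and the part touched would be the unique singleton $r$, contrary to assumption. So $\max U'_{\ell-1}\ge3$, and $\rho$ is the maximum.

The part $r$ is touched by Alice in one of the cycles $0,\dots,j-1$ (Step 2), or by Bob at the start of one of the cycles $1,\dots,j-1$ (Step 3), or neither (Step 4).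

**Step 2: $r\in T_i$ for some $i\le j-1$.** By (5), $R_1,\dots,R_i$ have size $\ge3$ and are the maxima of the respective sets; also $R_0=R\ge3$. Define a right schedule of length $j$. Its cycle 0 has $T'_0=T_i-r+R_i$ and the same $y_i$. Its cycle $\ell$, $1\le\ell\le i$, copies left cycle $\ell-1$. Its cycles $\ell>i$ copy left cycle $\ell$. As sequences of touches (the initial one, then alternately Alice's sets and Bob's parts):
$$\text{left: }R_0,\,T_0,\,R_1,\,T_1,\dots,R_{i-1},\,T_{i-1},\,R_i,\,T_i,\,R_{i+1},\dots$$
$$\text{right: }r,\;T_i-r+R_i,\;R_0,\,T_0,\,R_1,\,T_1,\dots,R_{i-1},\,T_{i-1},\,R_{i+1},\dots$$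

*The equation of right cycle 0.* In (a), $r\in Q_i$ is replaced by $R_i$, and $x_i$ is kept:
$$r+\sum_{q\in Q_i}(q-2)-(r-2)+(R_i-2)=R_i+\sum_{q\in Q_i}(q-2)=M_i=x_i+2y_i.$$
In (b), $r$ is the only singleton, so $x_i=1$, the new cycle has no singletons, and $R_i$ is added to $Q_i$:
$$1+\sum_{q\in Q_i}(q-2)+(R_i-2)=M_i-1=x_i+2y_i-1=2y_i.$$

*Bob's touches.* We claim that his $\ell$-th right touch is $R_{\ell-1}$ for $1\le\ell\le i$. Before it, the untouched set on the right is
$$Y_\ell=\Omega-\{r\}-\{R_0,\dots,R_{\ell-2}\}-T'_0-T_0-\dots-T_{\ell-2}.$$
It contains $R_{\ell-1}$, because $\ell-1<i$; in particular it is nonempty. If $\ell=1$, the part $R=\max\Omega\ge3$ is in $Y_1$, so Bob touches it. If $\ell\ge2$, then $Y_\ell\subseteq U'_{\ell-2}$, and $R_{\ell-1}=\max U'_{\ell-2}\ge3$ by (5), so $\rho(Y_\ell)=R_{\ell-1}$. Hence each copied cycle starts from the same $R_{\ell-1}$ as on the left, its equation is valid, and the parts it needs are available.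

*Conclusion.* After Alice's moves in right cycle $i$, the touched parts are $\{r,R_0,\dots,R_i\}\cup T_0\cup\dots\cup T_i$, exactly as on the left after cycle $i$. From then on both schedules coincide. The numbers $y$ are the same up to order, $j$ and $\varepsilon$ are the same, so the values are equal.

**Step 3: $r=R_i$ with $1\le i\le j-1$.** In (a), proceed as in Step 2 with right cycle 0 equal to $T'_0=T_i$, $x'_0=x_i$, $y'_0=y_i$; then right cycles $1,\dots,i$ copy left cycles $0,\dots,i-1$, and later cycles are unchanged. The equation of right cycle 0, $r+\sum_{q\in Q_i}(q-2)=x_i+2y_i$, *is* the equation of left cycle $i$. Bob's first $i$ right touches are $R_0,\dots,R_{i-1}$ exactly as in Step 2: the sets $Y_\ell$ are as before with $T'_0=T_i$, they contain $R_{\ell-1}$, and (5) applies to $R_1,\dots,R_{i-1}$. After Alice's moves in right cycle $i$ the touched parts are $\{r,R_0,\dots,R_{i-1}\}\cup T_0\cup\dots\cup T_i$, as on the left after cycle $i$, and the values are equal.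

In (b) this case is impossible. Bob touched a singleton, so $\rho(U'_{i-1})=1$ and $\max U'_{i-1}\le2$. As $r$ was the only singleton, all parts still untouched have size 2. Then in cycle $i$ we have $x_i=0$ and $M_i=1+0=1$, so $1=2y_i$, which is absurd.

**Step 4: $r$ is in no $T_\ell$ with $\ell<j$ and is not among $R_1,\dots,R_{j-1}$.** By (5), $R_0,\dots,R_{j-1}\ge3$. In (a) all of them are $\ge r$, since $R_0=R\ge r$ and each $R_\ell$, $1\le\ell\le j-1$, is the maximum of a set containing $r$. By Lemma 8, $y_{j-1}\le1$.

In (b), $x_\ell=0$ for all $\ell<j$, because Alice touches no singleton. So $2y_{j-1}=M_{j-1}\ge R_{j-1}\ge3$ and $y_{j-1}\ge2$, a contradiction. So in (b) this case does not occur.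

In (a), define a right schedule of length $j$. Its cycle 0 has
$$Q'=Q_{j-1},\qquad y'=y_{j-1},\qquad x'=x_{j-1}-(R_{j-1}-r),$$
using some of the singletons of $T_{j-1}$. Its cycle $\ell$, $1\le\ell\le j-1$, copies left cycle $\ell-1$. The equation of cycle 0 holds:
$$M':=r+\sum_{q\in Q_{j-1}}(q-2)=M_{j-1}-(R_{j-1}-r)=x'+2y'.$$
We have $x'\le x_{j-1}$ since $R_{j-1}\ge r$. Also $x'=M'-2y_{j-1}\ge3-2>0$, since $M'\ge r\ge3$; this is where $y_{j-1}\le1$ is needed.

Bob's $\ell$-th right touch is $R_{\ell-1}$, now for $1\le\ell\le j$. As in Step 2, the untouched set $Y_\ell$ before it is $\Omega-\{r\}-\{R_0,\dots,R_{\ell-2}\}-T'_0-T_0-\dots-T_{\ell-2}$ with $T'_0\subseteq T_{j-1}$; it contains $R_{\ell-1}$. For $\ell=1$ the part $R=\max\Omega\ge3$ is touched. For $\ell\ge2$, $Y_\ell\subseteq U'_{\ell-2}$ and $R_{\ell-1}=\max U'_{\ell-2}\ge3$ by (5). So the schedule is valid.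

Compare the values. The lengths and the sums of the $y$'s are equal. On the right Alice touches at most as many parts as on the left, and Bob touches $j$ parts on both sides; so at least as many parts remain untouched on the right, and $\varepsilon'\le\varepsilon$. Hence the right value is at least $\sigma$. $\square$

## Completing the induction

**Proof of (II) and of Theorem 3.** Let $n\ge2$ and assume (2). As noted, (I) and (2) give $v=w$ for all positions with at most $n-1$ untouched parts, so Lemma 7 reads
$$v_A(U',p)=|U'|-1-S^*(U';p+1)\qquad\text{for }1\le|U'|\le n-1.\tag{6}$$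
Let $|U|=n$.

*If $\max U\le2$*, then either all parts have the same size and there is nothing to show, or Lemma 6(a) gives $f_2\le f_1=f_{\rho(U)}$.

*If $R=\max U\ge3$*, then $\rho(U)=R$. Let $r\in U$ with $r<R$. If $r=2$, or $r=1$ occurs at least twice, then $f_r\le f_R$ by Lemma 6(b), (c). Otherwise (3) holds; put $Z=U-R-r$. All elements of $Z$ are $\le R$, and if $r=1$ then $1\notin Z$, so Lemma 9 applies. Both $Z+r$ and $Z+R$ have $n-1\ge1$ parts, so by (6)
$$f_R=v_A(Z+r,R-1)=n-2-S^*(Z+r;R)\ \ge\ n-2-S^*(Z+R;r)=v_A(Z+R,r-1)=f_r.$$

So $v_B(U,0)=f_{\rho(U)}$, which is (II) for $U$. By induction (II) holds for all $U\neq\emptyset$. Together with (I) from Lemma 4 this proves Theorem 3, and hence Theorem 1. $\blacksquare$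

## Every position, exact values of $\chi_g$, and the threshold 3

**Theorem 10.**

**(a) Every position, every number of colors.** In any position of the game with any number of colors (even one reached by arbitrary play of both sides) with Bob to move, if Bob has a winning continuation at all, then following $(B1')$ from there wins. In particular $(B1')$ wins with every number $N<\chi_g(G)$ of colors.

**(b) Exact formula.** $\chi_g(K_{r_1,\dots,r_k})=2k-1-S^*(\{r_1,\dots,r_k\};1)$.

**(c) Closed form without singletons.** Let all $r_i\ge2$, let $d$ be the number of parts of size $2$ and $o$ the number of parts of odd size. Put $S_1=1$ if $k\ge3$ and some $r_i=3$, and $S_1=0$ otherwise. Put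
$$S_2=d-1-\sum_{r_i\ge3}\big(\lceil r_i/2\rceil-2\big)\ \text{ if }o\text{ is odd},\qquad S_2=0\ \text{ otherwise}.$$
Then $\chi_g=2k-1-\max\{0,S_1,S_2\}$.

**(d) The threshold 3 is the only correct one.** Let $(B_\tau)$ be $(B1')$ with "size at least $3$" in rule 3 replaced by "size at least $\tau$", $\tau\ge1$. Then $(B_\tau)$ is optimal for all complete multipartite graphs if and only if $\tau=3$.

*Example for (c).* For $K_{3,2,2,2}$: $k=4$, $d=3$, $o=1$, $S_1=1$, $S_2=3-1-(2-2)=2$, so $\chi_g=7-2=5$. For $K_{2,2,2}$: $S_1=S_2=0$ and $\chi_g=5$. These fit (1) and the bounds $v_A(\{3,2,2,2\},0)\le1$ and $v_A(\{2,2,2\},0)\ge2$ found by hand.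

**Proof of (a).** If $U\neq\emptyset$, then, since $w=v$, Proposition 2 says: if $u<|U|+v_B(U,p)$, Bob wins with $(B1')$; otherwise Alice wins against any play of Bob. If $U=\emptyset$, Alice wins in any case, because every uncolored vertex can reuse a color. For the last sentence, apply Proposition 2(ii) to the initial position and use (1).

**Proof of (b).** By (1), Theorem 3 and Lemma 7, $\chi_g=k+v_A(U,0)=k+w_A(U,0)=k+(k-1-S^*(U;1))$.

**Proof of (c).** By (b) we must show $S^*(U;1)=\max\{0,S_1,S_2\}$. Let $b$ range over the $m$ parts of size $\ge3$. There are no singletons, so all $x_\ell=0$ and $M_\ell=2y_\ell$; as $M_\ell\ge R_\ell\ge1$, all $y_\ell\ge1$. All odd parts have size at least 3, hence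
$$S_2=d-1+2m-\tfrac12\Big(o+\sum b\Big)\quad\text{if }o\text{ is odd.}\tag{7}$$

**Step 1: upper bound.** Take an optimal schedule for $(U;1)$ with $j$ minimal. If $j=0$, the value is 0. If $j\ge1$, Lemma 8 and $y_{j-1}\ge1$ give $y_{j-1}=1$, $\varepsilon=0$, $M_{j-1}=2$.

*If $j=1$:* $1+\sum_{q\in Q_0}(q-2)=2$, so $Q_0$ contains a part of size 3. Counting it, Bob's touch, and a remaining untouched part (as $\varepsilon=0$), we get $k\ge3$. So the value is $2-1=1=S_1$.

*If $j\ge2$:* the part $R_{j-1}$ has size at least 2, and $M_{j-1}=2\ge R_{j-1}$, so $R_{j-1}=2$. Since $\rho$ picks a part of size $\ge3$ whenever there is one, all parts of size $\ge3$ had been touched before Bob's $(j-1)$-st touch: a set $\mathcal A$ of them by Alice and a set $\mathcal B$ by Bob, containing $o_A$ and $o_B$ odd parts. Let $e$ be the number of $\ell\in\{1,\dots,j-1\}$ with $R_\ell=2$. The other $R_\ell$ with $1\le\ell\le j-1$ are the elements of $\mathcal B$, so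
$$j=1+|\mathcal B|+e.$$
Moreover $R_j=2$, and since $\varepsilon=0$ another part of size 2 remains; so $e\le d-2$. Next,
$$\sum_{\ell<j}M_\ell=1+\sum_{b\in\mathcal B}b+2e+\sum_{b\in\mathcal A}(b-2),\tag{8}$$
since parts of size 2 in the $Q_\ell$ contribute 0. Each $M_\ell$ is even, so $1+o$ is even and $o$ is odd. There are $1+o_B$ cycles with $R_\ell$ odd (cycle 0, and those that begin with an odd part touched by Bob), and in each of them $M_\ell$ can be even only if $Q_\ell$ contains an odd element. So $o_A\ge1+o_B$, and with $o_A+o_B=o$ we get $|\mathcal A|\ge o_A\ge(o+1)/2$. Now $y_\ell=M_\ell/2$ and $|\mathcal B|=m-|\mathcal A|$, so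
$$\begin{aligned}\sigma&=2j-\tfrac12\sum_{\ell<j} M_\ell\\&=2+2|\mathcal B|+2e-\tfrac12-\tfrac12\sum b-e+|\mathcal A|\\&=\tfrac32+2m-|\mathcal A|+e-\tfrac12\sum b\qquad(9)\\&\le\tfrac32+2m-\tfrac{o+1}2+d-2-\tfrac12\sum b=d-1+2m-\tfrac12\Big(o+\sum b\Big)=S_2,\end{aligned}$$
by (7). In every case $\sigma\le\max\{0,S_1,S_2\}$.

**Step 2: lower bound.** The value 0 is attained by the empty schedule.

*If $S_1=1$:* take $j=1$, $x_0=0$, $Q_0=\{3\}$, $y_0=1$; the equation is $1+1=2$. Since $k\ge3$, a part remains after Bob's touch, so $\varepsilon=0$ and $\sigma=1$.

*If $o$ is odd and $S_2>0$:* each term $\lceil b/2\rceil-2$ is $\ge0$, so $d-1\ge S_2\geq 1$ and $d\ge2$. In cycle 0 and in every cycle with $R_\ell$ odd, let $Q_\ell$ consist of one untouched odd part. In all other cycles let $Q_\ell=\emptyset$. Always $x_\ell=0$ and $y_\ell=M_\ell/2$, which is an integer by this choice. The required odd parts exist: the number of untouched odd parts is $o$, an odd number, at the start, and it becomes even after Alice's touch in cycle 0. Whenever Bob then touches an odd part, this number becomes odd, hence at least 1, and Alice's touch makes it even again; Bob's touches of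 even parts do not change it. Alice touches no part of size 2. Bob touches parts of size $\ge3$ as long as there are any, and then parts of size 2. Stop when Bob has touched $d-1\ge1$ parts of size 2. At that time all parts of size $\ge3$ are touched and exactly one part of size 2 is untouched; in particular all $U'_\ell\neq\emptyset$ and $\varepsilon=0$. Bob's last touch $R_j$ is the $(d-1)$-st part of size 2, so $e=d-2$ and $j=1+|\mathcal B|+e$, and (8) holds. Alice touched only odd parts, one for each of the $1+o_B$ cycles with $R_\ell$ odd; so $|\mathcal A|=o_A=1+o_B=(o+1)/2$. The computation leading to (9) used only $j=1+|\mathcal B|+e$, (8), $y_\ell=M_\ell/2$ and $\varepsilon=0$; and with $|\mathcal A|=(o+1)/2$ and $e=d-2$ the inequality after it is an equality. So $\sigma=S_2$. $\square$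

**Proof of (d).** For $\tau=3$ this is Theorem 1.

Let $\tau\le2$ and $G=K_{2,2,1,1}$. We showed at the beginning that $\chi_g(G)=5$. With 4 colors $(B_\tau)$ loses. Alice colors a singleton; no part is partially colored, and a part of size at least $\tau$ is uncolored, so rule 3 makes Bob touch a largest part, a 2-part. Alice fills it, reusing its color. Again rule 3 applies, and Bob touches the other 2-part. Alice colors the last singleton with the fourth color. All parts are touched, so Alice wins.

Let $\tau\ge4$ and $G=K_{3,1,1,1}$. We showed that $\chi_g(G)=5$. With 4 colors $(B_\tau)$ loses. Alice colors a singleton; no part has size at least $\tau$, so rule 4 makes Bob color a singleton. Alice colors the last singleton, and Bob must color a vertex of the 3-part with the fourth color. All parts are touched, so Alice wins. $\blacksquare$
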